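\title{Minimal multisegments and co-standard representations in Jacquet modules of $\mathrm{GL}_n$}

\begin{abstract}
Let $\pi$ be an irreducible smooth representation of $\mathrm{GL}_n$ over a non-Archimedean local field. Removing essentially square-integrable representations $\mathrm{St}(\Delta_1),\dots,\mathrm{St}(\Delta_r)$ from $\pi$ one after another, in ascending order, gives a representation $D_{\mathfrak n}(\pi)$ attached to the multisegment $\mathfrak n=\{\Delta_1,\dots,\Delta_r\}$. When it is non-zero there is a map, unique up to scalar, from $D_{\mathfrak n}(\pi)\boxtimes(\mathrm{St}(\Delta_1)\times\cdots\times\mathrm{St}(\Delta_r))$ to a Jacquet module of $\pi$. We prove the conjecture that this map is injective when $\mathfrak n$ is minimal, in the Zelevinsky order, among the multisegments with the same derivative. We also prove the converse, show that minimality can be tested on single elementary operations, and determine the image of the map for every $\mathfrak n$. The proof deforms one factor by unramified characters and counts orders of vanishing of normalized intertwining operators.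
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{Segments and multisegments}
Let $F$ be a non-Archimedean local field and $G_n=\mathrm{GL}_n(F)$, with $G_0$ the trivial group. Representations are smooth and complex, $\times$ denotes normalized parabolic induction, and $\nu(g)=|\det g|_F$. Fix an irreducible cuspidal representation $\rho$ of $G_{n(\rho)}$. Let $\mathrm{Irr}_\rho$ be the set of irreducible representations of the groups $G_n$ that are constituents of some $\nu^{a_1}\rho\times\cdots\times\nu^{a_k}\rho$ with $a_i\in\mathbb Z$.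

A \emph{segment} is a symbol $\Delta=[a,b]$ with $a,b\in\mathbb Z$ and $b\ge a$; it stands for $\{\nu^a\rho,\dots,\nu^b\rho\}$. We write $[a]=[a,a]$, allow the empty segment $[a,a-1]=\emptyset$, and put $l_{abs}([a,b])=(b-a+1)n(\rho)$. For non-empty $\Delta=[a,b]$ let $\mathrm{St}(\Delta)$ be the unique irreducible submodule of $\nu^b\rho\times\nu^{b-1}\rho\times\cdots\times\nu^a\rho$, an essentially square-integrable representation; $\mathrm{St}(\emptyset)$ is the trivial representation $\mathbf 1$ of $G_0$. For non-empty $\Delta=[a,b]$ and $\Delta'=[a',b']$ we say that $\Delta$ \emph{precedes} $\Delta'$, written $\Delta<\Delta'$, if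
\[
a<a',\qquad b<b',\qquad a'\le b+1 .
\]
Then $\Delta\cup\Delta'=[a,b']$, and $\Delta\cap\Delta'=[a',b]$ is empty exactly when $a'=b+1$. Two segments are \emph{unlinked} if neither precedes the other or if one is empty.

A \emph{multisegment} is a finite multiset of non-empty segments; they form the set $\mathrm{Mult}_\rho$. A labeling $\Delta_1,\dots,\Delta_r$ of a multisegment is \emph{ascending} if $\Delta_j\not<\Delta_i$ for all $i<j$. An \emph{elementary operation} replaces a pair $\Delta<\Delta'$ by $\Delta\cup\Delta'$ and $\Delta\cap\Delta'$, omitting the latter if it is empty, and an \emph{elementary descendant} of $\mathfrak n$ is the result of one elementary operation on $\mathfrak n$. The \emph{Zelevinsky order} is defined by $\mathfrak m'\le_Z\mathfrak m$ if $\mathfrak m'$ arises from $\mathfrak m$ by a finite sequence of elementary operations. For $\mathfrak n=\{\Delta_1,\dots,\Delta_r\}$ in ascending order, the \emph{co-standard representation} is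
\[
\widetilde\lambda(\mathfrak n)=\mathrm{St}(\Delta_1)\times\cdots\times\mathrm{St}(\Delta_r).
\]
By the Langlands classification, recalled as (Z2) in Section~\ref{sec:facts}, it has a unique irreducible submodule, which we denote by $\mathrm{St}(\mathfrak n)$.

\subsection{Derivatives and the question}
For $l\le n$ let $N_l$ be the unipotent radical of the block upper triangular parabolic subgroup of $G_n$ with Levi subgroup $G_{n-l}\times G_l$, and let $\pi_{N_l}$ be the normalized Jacquet module, a representation of $G_{n-l}\times G_l$.

Let $\pi\in\mathrm{Irr}_\rho$ and let $\Delta$ be a non-empty segment. If $\pi\hookrightarrow\tau\times\mathrm{St}(\Delta)$ for an irreducible $\tau$, put $D_\Delta(\pi)=\tau$; otherwise put $D_\Delta(\pi)=0$. Let $D_\emptyset(\pi)=\pi$ and $D_\Delta(0)=0$. By Frobenius reciprocity, $D_\Delta(\pi)\cong\tau$ says that $\tau\boxtimes\mathrm{St}(\Delta)$ is a quotient of $\pi_{N_l}$, $l=l_{abs}(\Delta)$: the derivative removes $\mathrm{St}(\Delta)$ from the lower right corner. For $\mathfrak n=\{\Delta_1,\dots,\Delta_r\}$ in ascending order put $D_{\mathfrak n}(\pi)=D_{\Delta_r}\circ\cdots\circ D_{\Delta_1}(\pi)$.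 The following facts are known, and we use them without proof.
\begin{itemize}
\item[(K1)] The representation $\tau$ in the definition of $D_\Delta(\pi)$ is unique, and $D_{\mathfrak n}(\pi)$ does not depend on the ascending labeling.
\item[(K2)] If $D_{\mathfrak n}(\pi)\ne0$, the set $\{\mathfrak m\in\mathrm{Mult}_\rho: D_{\mathfrak m}(\pi)\cong D_{\mathfrak n}(\pi)\}$ has a unique minimal element for $\le_Z$.
\item[(K3)] If $D_{\mathfrak n}(\pi)\neq0$ and $l=l_{abs}(\Delta_1)+\cdots+l_{abs}(\Delta_r)$, there is up to scalar a unique non-zero map
\[
f_{\mathfrak n}:D_{\mathfrak n}(\pi)\boxtimes\widetilde\lambda(\mathfrak n)\longrightarrow\pi_{N_l}.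
\]
\end{itemize}
We call $\mathfrak n$ \emph{minimal to $\pi$} if $D_{\mathfrak n}(\pi)\ne0$ and $\mathfrak n$ is the minimal element in (K2).

The map $f_{\mathfrak n}$ records how a sequence of derivatives sits inside the Jacquet module, and one asks how much of $\widetilde\lambda(\mathfrak n)$ survives there. For $r=1$ the source of $f_{\mathfrak n}$ is irreducible and everything survives. For $r=2$ this can already fail.

\begin{example}\label{ex:G2}
Let $\pi=\mathrm{St}([0,1])\subset\nu\rho\times\rho$. Then $D_{[0]}(\pi)=\nu\rho$ and $D_{[1]}(\nu\rho)=\mathbf 1$, so $D_{\mathfrak n}(\pi)=\mathbf 1$ for $\mathfrak n=\{[0],[1]\}$. Here $\pi_{N_l}=\pi$, and $f_{\mathfrak n}$ is a map from the reducible representation $\rho\times\nu\rho$ to $\pi$; it is not injective. The elementary descendant $\{[0,1]\}$ gives the same derivative $\mathbf 1$, and $f_{\{[0,1]\}}$ is the identity.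
\end{example}

The example is an instance of a general obstruction. If $\mathfrak m<_Z\mathfrak n$, then $\widetilde\lambda(\mathfrak n)$ surjects onto $\widetilde\lambda(\mathfrak m)$ (Lemma~\ref{lem:surj}). If moreover $D_{\mathfrak m}(\pi)\cong D_{\mathfrak n}(\pi)$, then by (K3) the map $f_{\mathfrak n}$ factors through this surjection, and we shall see that it then cannot be injective. The natural guess is that there is no other obstruction. This is the conjecture posed in \cite{Chan}:
\begin{quote}
\emph{if $\mathfrak n$ is minimal to $\pi\in\mathrm{Irr}_\rho$, then $f_{\mathfrak n}$ is injective.}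
\end{quote}
For two segments the following is known: if $\Delta_1<\Delta_2$, $D_{\Delta_2}D_{\Delta_1}(\pi)\ne0$ and $D_{\Delta_1\cup\Delta_2}D_{\Delta_1\cap\Delta_2}(\pi)\not\cong D_{\Delta_2}D_{\Delta_1}(\pi)$, then $f_{\{\Delta_1,\Delta_2\}}$ is injective. We do not use this statement; it is recovered in Section~\ref{sec:small}.

\subsection{Results}
The conjecture is true, together with its converse.

\begin{theorem}\label{thm:A}
Let $\pi\in\mathrm{Irr}_\rho$ and $\mathfrak n\in\mathrm{Mult}_\rho$ with $\tau:=D_{\mathfrak n}(\pi)\neq0$, and let $f_{\mathfrak n}:\tau\boxtimes\widetilde\lambda(\mathfrak n)\to\pi_{N_l}$ be the unique non-zero map. The following are equivalent: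
\begin{itemize}
\item[(a)] $\mathfrak n$ is minimal to $\pi$;
\item[(b)] no elementary descendant $\mathfrak k$ of $\mathfrak n$ satisfies $D_{\mathfrak k}(\pi)\cong\tau$;
\item[(c)] $f_{\mathfrak n}$ is injective;
\item[(d)] $f_{\mathfrak n}$ is non-zero on $\tau\boxtimes\mathrm{St}(\mathfrak n)$.
\end{itemize}
\end{theorem}

The implication (a)$\Rightarrow$(c) is the conjecture, and (a)$\Leftrightarrow$(b) says that minimality can be tested on single elementary operations.

\begin{theorem}\label{thm:B}
Let $\pi$, $\mathfrak n$, $\tau$ and $f_{\mathfrak n}$ be as in Theorem~\ref{thm:A}, with no minimality assumption, and let $\mathfrak m$ be the minimal element of $\{\mathfrak m':D_{\mathfrak m'}(\pi)\cong\tau\}$. Then the image of $f_{\mathfrak n}$ is isomorphic to $\tau\boxtimes\widetilde\lambda(\mathfrak m)$.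
\end{theorem}

\subsection{The method}
The core is (b)$\Rightarrow$(d). Second adjointness turns $f_{\mathfrak n}$ into a surjection $\Phi_{\mathfrak n}:S_1\times\cdots\times S_r\times\tau\to\pi$, $S_j=\mathrm{St}(\Delta_j)$, and (d) says that $\Phi_{\mathfrak n}$ does not vanish on $\mathrm{St}(\mathfrak n)\times\tau$. We induct on $r$ by removing $S=S_1$. With $\mathfrak n'=\mathfrak n-\Delta_1$, the submodule $\mathrm{St}(\mathfrak n)$ will appear as the image of $\mathrm{St}(\mathfrak n')\times S$ under an operator that moves $S$ from the right of $S_2\times\cdots\times S_r$ to its left. To compute $\Phi_{\mathfrak n}$ on this image we twist $S$ by a variable unramified character. The operators that move $S$ then form families, rational in the parameter, and two ways of moving $S$ differ by a scalar function. What we need is that this scalar does not vanish at the trivial character. Its order of vanishing is a sum of non-negative integers, one for each $S_j$, and a positive term produces an elementary descendant of $\mathfrak n$ with derivative $\tau$.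

Section~\ref{sec:facts} collects standard facts, proves (c)$\Leftrightarrow$(d), and shows why arguments with two segments at a time do not suffice. Sections~\ref{sec:ops} and~\ref{sec:heads} construct the operators and the irreducible quotients that describe derivatives. Section~\ref{sec:good} contains the counting lemma, which Section~\ref{sec:small} applies to two and three segments and Section~\ref{sec:main} to the general case. Section~\ref{sec:end} finishes both proofs.

\section{Standard facts and reduction to the socle}\label{sec:facts}

\subsection{Induction and Jacquet modules}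
Representations have finite length unless we say otherwise. Let $\mathrm{val}$ be the valuation of $F$, $\varpi$ a uniformizer and $q=|\varpi|_F^{-1}$. For $a+b=n$ let $P_{(a,b)}\subset G_n$ be the block upper triangular parabolic subgroup with Levi subgroup $G_a\times G_b$; its modulus character is $\delta_{(a,b)}(\mathrm{diag}(g_1,g_2))=|\det g_1|^b|\det g_2|^{-a}$. We realize $A\times B$ as the space of functions $f:G_n\to A\otimes B$ that are fixed by an open subgroup acting by right translation and satisfy $f(mug)=\delta_{(a,b)}^{1/2}(m)\,m\cdot f(g)$ for $m$ in the Levi subgroup and $u$ in the unipotent radical. Both $(A\times B)\times C$ and $A\times(B\times C)$ are identified with functions valued in $A\otimes B\otimes C$ by $f\mapsto(g\mapsto f(g)(1))$. Conversely, such a function $f$ has, as an element of $(A\times B)\times C$, the value at $g$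
\begin{equation}\label{eq:stages}
k\longmapsto\delta_{(a+b,c)}^{-1/2}(\mathrm{diag}(k,1))\,f(\mathrm{diag}(k,1)g)\qquad(k\in G_{a+b}),
\end{equation}
and symmetrically for $A\times(B\times C)$. The normalized Jacquet module $J_{(a,b)}$ along $P_{(a,b)}$ is the space of coinvariants of the unipotent radical, twisted by $\delta_{(a,b)}^{-1/2}$; thus $\pi_{N_l}=J_{(n-l,l)}(\pi)$.

Induction and Jacquet functors are exact and preserve finite length. For $U\subset A$ we regard $U\times B\subset A\times B$; a map $\psi$ induces maps $\psi\times B$ and $B\times\psi$, with $\ker(\psi\times B)=\ker\psi\times B$ and $(\psi\times B')(A\times\psi')=(A'\times\psi')(\psi\times B)$ for $\psi:A\to A'$, $\psi':B\to B'$. The representations $A\times B$ and $B\times A$ have the same constituents with the same multiplicities. Irreducible representations are admissible and satisfy Schur's lemma. Frobenius reciprocity $\mathrm{Hom}(V,A\times B)\cong\mathrm{Hom}(J_{(a,b)}V,A\boxtimes B)$ sends $\Psi$ to $v\mapsto(\Psi v)(1)$. We also use: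
\begin{itemize}
\item[(B)] (Bernstein's second adjointness, and conjugation by a Weyl element.) $\mathrm{Hom}(\kappa\times\tau,\pi)\cong\mathrm{Hom}(\tau\boxtimes\kappa,\pi_{N_l})$, naturally in the representations $\kappa$ of $G_l$ and $\tau$ of $G_{n-l}$.
\item[(G)] (Geometric lemma of Bernstein--Zelevinsky.) Let $A$, $B$ be smooth representations of $G_a$, $G_b$, of any length, and $n_1+n_2=a+b$. Then $J_{(n_1,n_2)}(A\times B)$ has a finite filtration, functorial in $A$ and $B$, with one subquotient for each pair of decompositions $a=a_1+a_2$, $b=b_1+b_2$ with $a_i+b_i=n_i$. This subquotient is induced from $P_{(a_1,b_1)}\times P_{(a_2,b_2)}$ to $G_{n_1}\times G_{n_2}$ from $J_{(a_1,a_2)}A\otimes J_{(b_1,b_2)}B$, with the middle factors exchanged. It comes from the double coset of matrices whose block in the last $b$ rows and first $n_1$ columns has rank $b_1$; the filtration is by supports, and the open double coset gives the smallest step.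
\end{itemize}

\subsection{Products of the representations $\mathrm{St}(\Delta)$}
For an ascending labeling put $\lambda(\mathfrak n)=\mathrm{St}(\Delta_r)\times\cdots\times\mathrm{St}(\Delta_1)$.
\begin{itemize}
\item[(Z1)] \cite[Theorem 9.7]{Zel} A product of representations $\mathrm{St}(\Delta_i)$ for pairwise unlinked segments, possibly on different cuspidal lines, is irreducible, hence independent of the order of the factors. (Segments attached to cuspidal $\rho,\rho'$ with $\rho'\not\cong\nu^c\rho$ for all $c\in\mathbb Z$ count as unlinked.)
\item[(Z2)] (Langlands classification.) $\lambda(\mathfrak n)$ has a unique irreducible quotient and $\widetilde\lambda(\mathfrak n)$ a unique irreducible submodule; both are isomorphic to $\mathrm{St}(\mathfrak n)$, which has multiplicity one in each. The map $\mathfrak n\mapsto\mathrm{St}(\mathfrak n)$ is injective. Up to isomorphism $\lambda(\mathfrak n)$ and $\widetilde\lambda(\mathfrak n)$ do not depend on the ascending labeling.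
\item[(Z3)] (Zelevinsky.) If $\Delta<\Delta'$, there is an exact sequence
\[
0\to\mathrm{St}(\{\Delta,\Delta'\})\to\mathrm{St}(\Delta)\times\mathrm{St}(\Delta')\to\mathrm{St}(\Delta\cup\Delta')\times\mathrm{St}(\Delta\cap\Delta')\to0 .
\]
\end{itemize}
Call $S$ \emph{square-irreducible} if $S\times S$ is irreducible; then $S$ is irreducible. The products in (Z1) are square-irreducible, since a segment is unlinked with itself.

One argument will be used twice. Let $\sigma$ be irreducible, let $V$ have a unique irreducible quotient, isomorphic to $\sigma$, and let $V'$ have a unique irreducible submodule, isomorphic to $\sigma$ and of multiplicity one in $V'$. Then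
\begin{equation}\label{eq:headsocle}
\text{every non-zero map }V\to V'\text{ has image the submodule }\sigma\subset V'.
\end{equation}
Indeed, the image contains this submodule and has a unique maximal submodule, with quotient $\sigma$; if the image were reducible, its maximal submodule would contain the submodule $\sigma$, and $\sigma$ would occur twice. In particular a non-zero map $\lambda(\mathfrak n)\to\widetilde\lambda(\mathfrak n)$ has image $\mathrm{St}(\mathfrak n)$.

\subsection{Ascending labelings}\label{ss:asc}
An elementary operation on $[a,b]<[a',b']$ raises the sum of the squares of the lengths. With $v=b-a'+1$, $s=a'-a$, $u=b'-b$, the lengths $v+s$, $v+u$ become $v+s+u$, $v$, and the sum of squares grows by $2su>0$. Hence $\le_Z$ is a partial order and elementary descendants of $\mathfrak n$ are $<_Z\mathfrak n$. Operations preserve the multiset of integers covered by the segments, so they preserve $l$, and only finitely many multisegments lie below $\mathfrak n$.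

Index the segments of $\mathfrak n$ by $1,\dots,r$ and let $\prec$ be the transitive closure of the relation $\Delta_i<\Delta_j$. If $i\prec j$, the start and the end of $\Delta_i$ are strictly smaller than those of $\Delta_j$, so $\prec$ is a strict partial order. An ordering of the indices is ascending if and only if $i$ comes before $j$ whenever $\Delta_i<\Delta_j$, that is, if and only if it is a linear extension of $\prec$. Exchanging two adjacent unlinked segments keeps an ordering ascending. If $\mathcal D$ is a set of indices closed downward under $\prec$, then moving $\mathcal D$ to the front of an ascending ordering, without changing the relative order inside $\mathcal D$ or inside its complement, gives an ascending ordering.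

\begin{lemma}\label{lem:asc}
Let $\Delta=[a,b]<\Delta'=[a',b']$, and let $\Gamma_1,\dots,\Gamma_u,\Gamma'_1,\dots,\Gamma'_v$ be an ascending sequence. Assume that each $\Gamma_i$ starts before $a'$ and ends before $b'$, and that no $\Gamma'_j$ precedes $\Delta$ or $\Delta'$. Then $\Gamma_1,\dots,\Gamma_u,\Delta\cap\Delta',\Delta\cup\Delta',\Gamma'_1,\dots,\Gamma'_v$ is ascending (an empty intersection is omitted).
\end{lemma}

\begin{proof}
The segments $[a',b]$ and $[a,b']$ are unlinked, since one contains the other. Let $\Gamma_i=[c,d]$. Then $[a',b]\not<[c,d]$ because $c<a'$, and $[a,b']\not<[c,d]$ because $d<b'$. Let $\Gamma'_j=[c,d]$. If $[c,d]<[a',b]$, then $c<a'\le d+1$ and $d<b<b'$, so $[c,d]<\Delta'$. If $[c,d]<[a,b']$, then $c<a\le d+1$ and $d<b'$; now either $a'\le d+1$, and $[c,d]<\Delta'$, or $d<a'-1\le b$, and $[c,d]<\Delta$. All three conclusions are excluded.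
\end{proof}

\subsection{Reduction to the socle}
Let $\tau=D_{\mathfrak n}(\pi)\ne0$, and let $\Phi_{\mathfrak n}:\widetilde\lambda(\mathfrak n)\times\tau\to\pi$ correspond to $f_{\mathfrak n}$ under (B). By (K3) it is, up to scalar, the only non-zero map between these representations.

\begin{lemma}\label{lem:socle}
Let $\tau$ be irreducible and $\kappa$ a representation of $G_l$. Every subrepresentation of $\tau\boxtimes\kappa$ has the form $\tau\boxtimes K$ with $K\subset\kappa$. Consequently, in Theorem~\ref{thm:A}, conditions (c) and (d) are equivalent, and they hold if and only if $\Phi_{\mathfrak n}$ is non-zero on $\mathrm{St}(\mathfrak n)\times\tau$.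
\end{lemma}

\begin{proof}
Let $Z\subset\tau\boxtimes\kappa$ be a subrepresentation and $K=\{w\in\kappa:\tau\otimes w\subset Z\}$, a subrepresentation of $\kappa$ with $\tau\boxtimes K\subset Z$. Let $\sum_iv_i\otimes w_i\in Z$ with the $v_i$ linearly independent, and let $v\in\tau$. Choose a compact open subgroup $H$ fixing $v$ and all $v_i$. The space $\tau^H$ is a finite-dimensional simple module over the Hecke algebra of $H$-biinvariant functions, so this algebra maps onto $\mathrm{End}_{\mathbb C}(\tau^H)$. An element sending $v_i$ to $v$ and the other $v_j$ to $0$ shows $v\otimes w_i\in Z$. Thus $w_i\in K$ and $Z=\tau\boxtimes K$.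

Write $\ker f_{\mathfrak n}=\tau\boxtimes K$. By (Z2), $K\ne0$ if and only if $K\supset\mathrm{St}(\mathfrak n)$, which gives (c)$\Leftrightarrow$(d). By naturality of (B) in $\kappa$, the restriction of $f_{\mathfrak n}$ to $\tau\boxtimes\mathrm{St}(\mathfrak n)$ corresponds to the restriction of $\Phi_{\mathfrak n}$ to $\mathrm{St}(\mathfrak n)\times\tau$.
\end{proof}

\subsection{The obstacle with three segments}\label{ss:obstacle}
Let $V$ be a subquotient of a product of $k$ representations $\nu^a\rho$. The constituents $\nu^{a_1}\rho\boxtimes\cdots\boxtimes\nu^{a_k}\rho$ of its Jacquet module for the Levi subgroup $G_{n(\rho)}^k$ are recorded as \emph{words} $a_1\cdots a_k$. The multiset of words is additive in exact sequences and non-empty if $V\ne0$, and by (G) the words of $V\times V'$ are the shuffles of a word of $V$ with a word of $V'$. Put $Y_{01}=\mathrm{St}(\{[0],[1]\})\subset\rho\times\nu\rho$. The product has the words $01$ and $10$; by Frobenius reciprocity $Y_{01}$ has the word $01$, so the quotient $\mathrm{St}([0,1])$ has the word $10$. Likewise $Y_{12}=\mathrm{St}(\{[1],[2]\})$ has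 the word $12$.

Take $\mathfrak n=\{[0],[1],[2]\}$, so that $\widetilde\lambda(\mathfrak n)=\rho\times\nu\rho\times\nu^2\rho$ has the six permutations of $012$ as words, each once. By (Z3), the elementary descendants $\{[0,1],[2]\}$ and $\{[0],[1,2]\}$ have co-standard representations $\widetilde\lambda(\mathfrak n)/K_1$ and $\widetilde\lambda(\mathfrak n)/K_2$, where
\[
K_1=Y_{01}\times\nu^2\rho,\qquad K_2=\rho\times Y_{12}.
\]
The words of $K_1$ are the three with $0$ before $1$, those of $K_2$ the three with $1$ before $2$. So $K_1\cap K_2$ has at most the word $012$; it contains the socle, hence $K_1\cap K_2=\mathrm{St}(\mathfrak n)$. Let $\ker f_{\mathfrak n}=\tau\boxtimes K$. An argument with one pair of segments can show that $K\not\supset K_1$, or that $K\not\supset K_2$. Both statements are compatible with $K=K_1\cap K_2$, and this is the possibility that Theorem~\ref{thm:A} has to exclude. The information carried by the two pairs must be combined, and the deformation of the next section is the device that combines it.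

\section{Intertwining operators in a family}\label{sec:ops}

We want maps $A\times W\to W\times A$ that are functorial in $W$ and multiplicative for products. The standard integral defining such a map need not converge. It does converge on functions supported in the open cell, and after a generic unramified twist of $A$ the contribution of the open cell to the Jacquet module splits off, which extends the integral uniquely.

\subsection{Deformation}
Let $\Lambda=\mathbb C[z,z^{-1}]$, let $\mathcal O$ be its localization at $z=1$, $\mathbf k=\mathbb C(z)$, and $t=z-1$. Fix a non-zero representation $A$ of $G_s$. For $E\in\{\Lambda,\mathcal O,\mathbf k\}$ let $A_E=A\otimes E$, with $g$ acting by $A(g)\otimes z^{\mathrm{val}(\det g)}$. Let $V$ be a product of representations in which one factor is $A$, and $V_E$ the same product with $A_E$ in its place. Restriction of functions to the maximal compact subgroup $\mathrm{GL}_n(\mathfrak o_F)$, on which $\mathrm{val}\circ\det$ vanishes, identifies $V_E$ with $V\otimes E$ as an $E$-module. So $V_E$ is free over $E$, compatible with base change, and $V_{\mathcal O}/tV_{\mathcal O}=V$.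 Maps between such objects are always $E$-linear, and in induced maps such as $A\times\psi$ we omit the subscript $E$.

A map $\Psi:V_{\mathbf k}\to V'_{\mathbf k}$ is \emph{integral} if $\Psi(V_{\mathcal O})\subset V'_{\mathcal O}$; its \emph{reduction} is the induced map $\overline\Psi:V\to V'$. Reduction commutes with composition and with $B\times(\cdot)$, $(\cdot)\times B$. Moreover,
\begin{equation}\label{eq:unit}
\text{if }\Psi\text{ and }\gamma\Psi\text{ are integral, }\gamma\in\mathbf k,\ \overline\Psi\ne0,\text{ then }\gamma\in\mathcal O\text{ and }\overline{\gamma\Psi}=\gamma(1)\overline\Psi,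
\end{equation}
because some matrix entry of $\Psi$ in $\mathcal O$-bases is a unit.

\subsection{The operator $M_W$}
Let $W$ be a representation of $G_w$, $I_E=A_E\times W$, $J=J_{(w,s)}$, and
\[
n(X)=\begin{pmatrix}1_w&X\\0&1_s\end{pmatrix},\qquad w_0=\begin{pmatrix}0&1_s\\1_w&0\end{pmatrix},\qquad w_0n(X)=\begin{pmatrix}0&1_s\\1_w&X\end{pmatrix}.
\]
The $n(X)$ form the unipotent radical $N$ of $P_{(w,s)}$. A coset $P_{(s,w)}g$ is determined by the row space of the last $w$ rows $(\gamma,\mu)$ of $g$, $\gamma$ square. So $P_{(s,w)}w_0N$ is the open set where $\gamma$ is invertible, with coordinate $X=\gamma^{-1}\mu$. Let $I^\circ_E\subset I_E$ consist of the functions supported there. It is stable under $P_{(w,s)}$, and since $P_{(s,w)}\backslash G_{s+w}$ is compact, $f\mapsto f(w_0n(\cdot))$ identifies it with the locally constant compactly supported functions on $N$ with values in $A_E\otimes W$. Integration over $N$ therefore identifies the $N$-coinvariants with $W\otimes A_E$. For $m\in G_w\times G_s$ the substitution $n\mapsto mnm^{-1}$ gives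
\[
\int_Nf(w_0nm)\,dn=\delta_{(w,s)}(m)\,\delta_{(s,w)}^{1/2}(w_0mw_0^{-1})\;m\cdot\!\int_Nf(w_0n)\,dn ,
\]
and $\delta_{(s,w)}(w_0mw_0^{-1})=\delta_{(w,s)}(m)^{-1}$, so the factor is $\delta_{(w,s)}^{1/2}(m)$. Hence $J(I_E^\circ)\cong W\boxtimes A_E$.

Let $\zeta=(1_w,\varpi1_s)$, a central element of $G_w\times G_s$. By (G), $J(I_E)$ has a filtration by $E$-submodules with subquotients indexed by the size $k\le s$ of the part of $A$ that goes to $G_s$, and $k=s$ is the subobject $J(I^\circ_E)$. On the $k$-th subquotient $\zeta$ acts through the central element $(1,\varpi1_k)\otimes(1,\varpi1_{s-k})$ on $J_{(s-k,k)}(A_E)\otimes J_{(w-s+k,s-k)}(W)$, that is, as $z^k$ times its action on a complex representation of finite length. By Schur's lemma $\zeta$ is annihilated there by a polynomial $h_k(\xi)=\prod_j(\xi-c_jz^k)^{m_j}$ with $c_j\in\mathbb C^\times$. Put $h_<=\prod_{k<s}h_k$. It has coefficients in $\Lambda$, it annihilates $\zeta$ on $J(I_E)/J(I_E^\circ)$, and over $\mathbf k$ it is coprime to every polynomial with roots in $\mathbb C^\times z^s$, in particular to $h_s$. Hence $J(I_{\mathbf k})=\ker h_s(\zeta)\oplus\ker h_<(\zeta)$.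 Here $\ker h_s(\zeta)=J(I^\circ_{\mathbf k})$, because its image in $J(I_{\mathbf k})/J(I_{\mathbf k}^\circ)$ is killed by both polynomials.

\begin{lemma}\label{lem:U}
For every representation $W'$ of $G_w$, a map $\Psi:I_{\mathbf k}\to W'\times A_{\mathbf k}$ is determined by the values $(\Psi f)(1)$ for $f\in I^\circ_{\mathbf k}$. There is a unique map $M_W:A_{\mathbf k}\times W\to W\times A_{\mathbf k}$ with $(M_Wf)(1)=\int_Nf(w_0n)\,dn$ for $f\in I_{\mathbf k}^\circ$. It is non-zero if $W\ne0$.
\end{lemma}

\begin{proof}
By Frobenius reciprocity $\Psi$ corresponds to a map $J(I_{\mathbf k})\to W'\boxtimes A_{\mathbf k}$. On the target $\zeta$ is annihilated by a polynomial with roots in $\mathbb C^\times z^s$, so the map kills $\ker h_<(\zeta)$ and is determined by its restriction to $J(I^\circ_{\mathbf k})$. For $M_W$ take the projection onto $J(I^\circ_{\mathbf k})\cong W\boxtimes A_{\mathbf k}$.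
\end{proof}

\begin{lemma}\label{lem:M}
\begin{itemize}
\item[(1)] There is $0\ne b\in\Lambda$ with $bM_W(A_\Lambda\times W)\subset W\times A_\Lambda$.
\item[(2)] For $\psi:W\to W'$ we have $(\psi\times A)M_W=M_{W'}(A\times\psi)$.
\item[(3)] $M_{W_1\times W_2}=(W_1\times M_{W_2})(M_{W_1}\times W_2)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Choose $u\in\mathbf k[\xi]$ with $uh_<\equiv1$ modulo $h_s$, and $b\neq0$ with $bu\in\Lambda[\xi]$. The projection onto $J(I^\circ_{\mathbf k})$ is $u(\zeta)h_<(\zeta)$, and $h_<(\zeta)$ maps $J(I_\Lambda)$ into $J(I^\circ_\Lambda)\cong W\boxtimes A_\Lambda$. So $(bM_Wf)(1)\in W\otimes A_\Lambda$ for $f\in I_\Lambda$; apply this to the translates of $f$.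

(2) Both sides send $f\in I^\circ_{\mathbf k}$ to a function with value $\int_N\psi(f(w_0n))\,dn$ at $1$; apply Lemma~\ref{lem:U}.

(3) Let $W_i$ be a representation of $G_{w_i}$, $w=w_1+w_2$, and view $f\in I^\circ_{\mathbf k}$ as a function with values in $A_{\mathbf k}\otimes W_1\otimes W_2$. By Lemma~\ref{lem:U} we must compare two elements of $(W_1\times W_2)\otimes A_{\mathbf k}$, which are functions on $G_w$. Since $I^\circ_{\mathbf k}$ is stable under right translation by $G_w$, it suffices to compare their values at $1$. By \eqref{eq:stages}, the right side is obtained by applying $M_{W_1}$ in the variable $k\in G_{s+w_1}$, and then $M_{W_2}$ in the variable $k'\in G_{s+w_2}$, to $f(\mathrm{diag}(k,1)\mathrm{diag}(1,k'))$ times modulus factors. The point is to see that both operators are applied to functions supported in open cells, so that they are given by their integrals. Let $(\alpha,\beta)$ be the last $w_1$ rows of $k$, with $\alpha$ square, and $k'=\begin{pmatrix}\varepsilon&\eta\\\gamma&\mu\end{pmatrix}$ with $\gamma$ of size $w_2\times w_2$ and $\eta$ of size $s\times s$. The last $w$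 rows of $\mathrm{diag}(k,1)\mathrm{diag}(1,k')$ are
\[
\begin{pmatrix}\alpha&\beta\varepsilon&\beta\eta\\0&\gamma&\mu\end{pmatrix}.
\]
If $f$ is non-zero at this point, then $\alpha$ and $\gamma$ are invertible, and the coordinates $X_2=\gamma^{-1}\mu$ and $X_1=\alpha^{-1}\beta(\eta-\varepsilon\gamma^{-1}\mu)$ lie in fixed compact sets. The matrix $\eta-\varepsilon\gamma^{-1}\mu$ is invertible, since $\det k'=\pm\det\gamma\cdot\det(\eta-\varepsilon\gamma^{-1}\mu)$. So for fixed $k'$ the function of $k$ is supported where $\alpha$ is invertible and $\alpha^{-1}\beta$ lies in a compact set, and it vanishes identically unless $\gamma$ is invertible and $\gamma^{-1}\mu$ lies in a compact set. Both operators are thus computed by their integrals, at points $k=w_0^{(1)}n(X_1)$, $k'=w_0^{(2)}n(X_2)$ of determinant $\pm1$, where the modulus factors are $1$. Finally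
\[
\begin{pmatrix}0&1&0\\1&X_1&0\\0&0&1\end{pmatrix}\begin{pmatrix}1&0&0\\0&0&1\\0&1&X_2\end{pmatrix}=\begin{pmatrix}0&0&1\\1&0&X_1\\0&1&X_2\end{pmatrix}=w_0\,n\!\begin{pmatrix}X_1\\X_2\end{pmatrix},
\]
so the iterated integral is $(M_{W_1\times W_2}f)(1)$, for the product Haar measure.
\end{proof}

\subsection{Normalization}
For $W\ne0$ let $o(W)$ be the least integer such that $t^{o(W)}M_W$ is integral. Such integers exist by Lemma~\ref{lem:M}(1), since $b$ is a unit of $\mathcal O$ times a power of $t$, and they are bounded below, since a non-zero element of a free $\mathcal O$-module is not infinitely divisible by $t$. By Lemma~\ref{lem:M}(2), $o(W)$ depends only on the isomorphism class of $W$. Put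
\[
R_W=t^{o(W)}M_W,\qquad r_W=\overline{R_W}:A\times W\to W\times A .
\]
Then $r_W\neq0$ by minimality of $o(W)$.

\begin{lemma}\label{lem:sub}
Let $t^jM_W$ be integral and $U\subset W$. Then $t^jM_U$ and $t^jM_{W/U}$ are integral, and the reduction of $t^jM_W$ maps $A\times U$ into $U\times A$, where it is the reduction of $t^jM_U$. In particular $o(W')\le j$ for every non-zero subquotient $W'$ of $W$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:M}(2), $t^jM_W$ restricts to $t^jM_U$ on $A_{\mathbf k}\times U$, so it maps $A_{\mathcal O}\times U$ into $(W\times A_{\mathcal O})\cap(U\times A_{\mathbf k})$. This intersection is $U\times A_{\mathcal O}$, because $(W\times A_{\mathcal O})/(U\times A_{\mathcal O})=(W/U)\times A_{\mathcal O}$ is torsion-free. For $W/U$ use Lemma~\ref{lem:M}(2) and the surjectivity of $A_{\mathcal O}\times W\to A_{\mathcal O}\times(W/U)$.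
\end{proof}

We also need operators in the opposite direction. Apply the same construction to $W\times A_E$, the functor $J_{(s,w)}$ and the central element $(\varpi1_s,1_w)$: on the subquotient where a part of $A$ of size $k$ goes to $G_s$ its eigenvalues lie in $\mathbb C^\times z^k$, and the open cell is again $k=s$. This gives $M'_W:W\times A_{\mathbf k}\to A_{\mathbf k}\times W$, non-zero for $W\neq0$ and satisfying the analogue of Lemma~\ref{lem:M}(1). Normalize it in the same way to an integral $R'_W$ with reduction $r'_W\ne0$.

\begin{lemma}\label{lem:c}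
Let $A=S=\mathrm{St}(\Delta)$ and $T=\mathrm{St}(\Gamma)$. Then $R_TR'_T=c_T\cdot\mathrm{id}$ on $T\times S_{\mathbf k}$, with $0\ne c_T\in\mathcal O$.
\end{lemma}

\begin{proof}
Choose non-zero $b,b'\in\Lambda$ such that $bM_T$ and $b'M'_T$ are defined over $\Lambda$, and let $\Xi=(bM_T)(b'M'_T)$. For $z_0\in\mathbb C^\times$ the specialization $S_{z_0}$ is the representation attached to $\Delta$ with $\rho$ replaced by $\rho'=\rho\otimes z_0^{\mathrm{val}\circ\det}$. Its segment is linked with $\Gamma$ only if $\rho'\cong\nu^c\rho$ for $c$ in a finite set of integers, and the central characters at $\varpi$ then force $z_0^{n(\rho)}=q^{-cn(\rho)}$. So for all but finitely many $z_0$, (Z1) shows that $T\times S_{z_0}$ and $S_{z_0}\times T$ are irreducible. Excluding also the zeros of one non-zero matrix entry of each factor, both factors specialize to non-zero maps, hence to isomorphisms, and $\Xi_{z_0}$ is a non-zero scalar. In a $\Lambda$-basis, the off-diagonal entries of $\Xi$ and the differences of its diagonal entries vanish at infinitely many points, so $\Xi$ is a non-zero scalar. Thus $R_TR'_T=c_T\in\mathbf k^\times$,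 and $c_T\in\mathcal O$ by \eqref{eq:unit} applied to the identity map.
\end{proof}

Let $d_T\ge0$ be the order of vanishing of $c_T$ at $t=0$.

\section{Irreducible quotients and derivatives}\label{sec:heads}

\subsection{A cancellation lemma}
All non-vanishing statements below come from the next lemma; compare \cite[Lemma 3.1]{KKKO}.

\begin{lemma}\label{lem:cancel}
Let $A,B,C$ be smooth representations, of any length, with $B$ irreducible. Let $U\subset A\times B$ and $0\ne V\subset B\times C$ satisfy $A\times V\subset U\times C$ inside $A\times B\times C$. Then $U=A\times B$.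
\end{lemma}

\begin{proof}
Let $A,B,C$ be representations of $G_a,G_b,G_c$ and let $N^-$ be the unipotent radical opposite to $P_{(a,b)}$. For $\theta\in C_c^\infty(N^-)$, $\alpha\in A$, $\beta\in B$ let $\phi_{\theta,\alpha,\beta}\in A\times B$ be the function supported on $P_{(a,b)}N^-$ with $\phi(n)=\theta(n)\,\alpha\otimes\beta$. Let $B_0\subset B$ be the subspace of all $\beta$ with $\phi_{\theta,\alpha,\beta}\in U$ for all $\theta,\alpha$. For $m=\mathrm{diag}(1,g)$, right translation by $m$ sends $\phi_{\theta,\alpha,\beta}$ to $\phi_{\theta',\alpha,g\beta}$ with $\theta'(n)=\delta_{(a,b)}^{1/2}(m)\theta(m^{-1}nm)$, and $\theta\mapsto\theta'$ is bijective. So $B_0$ is $G_b$-stable.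

We show $B_0\neq0$. After a translation there is $v\in V$ with $v(1)\ne0$; write $v(1)=\sum_i\beta_i\otimes c_i$ with the $c_i$ linearly independent and $\beta_i\neq0$. Elements of the unipotent radical opposite to $P_{(a,b+c)}$ are pairs $(n_b,n_c)$ of blocks of sizes $b\times a$ and $c\times a$. Let $f\in A\times V$ be supported on the open cell, with $f(n_b,n_c)=\theta(n_b)1_\Omega(n_c)\,\alpha\otimes v$ for a lattice $\Omega$. View $f$ in $(A\times B)\times C$. By \eqref{eq:stages} its value at $1$ is the function $k\mapsto\delta_{(a+b,c)}^{-1/2}(\mathrm{diag}(k,1))f(\mathrm{diag}(k,1))(1)$ on $G_{a+b}$. The matrix $\mathrm{diag}(k,1)$ lies in the open cell if and only if its lower right block of size $b+c$ is invertible, that is, if and only if $k\in P_{(a,b)}N^-$; and at $k=n\in N^-$ the function takes the value $\theta(n)\,\alpha\otimes v(1)$. So the value of $f$ at $1$ is $\sum_i\phi_{\theta,\alpha,\beta_i}\otimes c_i$. It lies in $U\otimes C$ because $f\in U\times C$. Hence $\phi_{\theta,\alpha,\beta_i}\in U$ for all $\theta,\alpha$, and $\beta_i\in B_0$.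

Since $B$ is irreducible, $B_0=B$, so $U$ contains every function supported on the open cell. The compact space $P_{(a,b)}\backslash G_{a+b}$ is a finite disjoint union of compact open sets, each inside a translate of the open cell. Multiplying by their characteristic functions writes any element of $A\times B$ as a sum of translates of functions supported on the open cell.
\end{proof}

Irreducibility of $B$ cannot be dropped: for $B=B_1\oplus B_2$ take $U=A\times B_1$ and $V=B_1\times C$. Applying the lemma to $U=\ker\psi$ gives the form used most often.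

\begin{corollary}\label{cor:NV}
Let $B$ be irreducible, $\psi:A\times B\to Z$ a non-zero map and $0\ne V\subset B\times C$. Then $\psi\times C$ is non-zero on $A\times V$.
\end{corollary}

\subsection{The representation $S\nabla\pi$}

\begin{proposition}[Kang--Kashiwara--Kim--Oh; Lapid--M\'inguez]\label{prop:head}
Let $S$ be square-irreducible and $\pi$ irreducible, and take $A=S$ in Section~\ref{sec:ops}. Then $\ker r_\pi$ is the unique maximal submodule of $S\times\pi$. The representation $S\nabla\pi:=\mathrm{im}(r_\pi)$ is irreducible; it is the unique irreducible quotient of $S\times\pi$ and the unique irreducible submodule of $\pi\times S$, and it has multiplicity one in both.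
\end{proposition}

\begin{proof}
Since $S\times S$ is irreducible, $r_S=c\cdot\mathrm{id}$ with $c\neq0$; this is the only use of square-irreducibility. Put $j=o(S)+o(\pi)$. By Lemma~\ref{lem:M}(3),
\[
t^jM_{\pi\times S}=(\pi\times R_S)(R_\pi\times S),\qquad t^jM_{S\times\pi}=(S\times R_\pi)(R_S\times\pi)
\]
are integral, with reductions $c(r_\pi\times S)$ and $c(S\times r_\pi)$.

Let $0\ne U\subset\pi\times S$. By Lemma~\ref{lem:sub}, $(r_\pi\times S)(S\times U)\subset U\times S$, that is, $S\times U\subset r_\pi^{-1}(U)\times S$. Lemma~\ref{lem:cancel} gives $r_\pi^{-1}(U)=S\times\pi$, so $\mathrm{im}\,r_\pi\subset U$. Let $K\subsetneq S\times\pi$. By Lemma~\ref{lem:sub}, $S\times r_\pi(K)=(S\times r_\pi)(S\times K)\subset K\times S$, and Lemma~\ref{lem:cancel} forces $r_\pi(K)=0$. Hence $\ker r_\pi$ is the unique maximal submodule, and $\sigma=\mathrm{im}\,r_\pi$ is irreducible and lies in every non-zero submodule of $\pi\times S$.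

For the multiplicity we separate $\sigma$ from the constituents of $K_0=\ker r_\pi$ by the invariant $o$. The map $c(S\times r_\pi)$ vanishes on $S\times K_0$, so $t^jM_{K_0}$ has zero reduction and $t^{j-1}M_{K_0}$ is integral. By Lemma~\ref{lem:sub}, $o(\sigma')\le j-1$ for every constituent $\sigma'$ of $K_0$. On the other hand, view $r_\pi$ as a surjection $S\times\pi\to\sigma$. Then $t^jM_\sigma$ is integral, and by Lemma~\ref{lem:M}(2) its reduction composed with $S\times r_\pi$ is $c(r_\pi\times S)(S\times r_\pi)$. The image of this map is $(r_\pi\times S)(S\times\sigma)$, which is non-zero by Corollary~\ref{cor:NV}. So $o(\sigma)=j$, and $\sigma$ is not a constituent of $K_0$. Finally, $\pi\times S$ has the same constituents as $S\times\pi$.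
\end{proof}

A surjection $S\times\pi\to S\nabla\pi$ is called a \emph{projection}; its kernel is $\ker r_\pi$. Note that $\mathbf 1\nabla\pi=\pi$.

\begin{corollary}\label{cor:dict}
Let $\pi,\tau,\varphi$ be irreducible.
\begin{itemize}
\item[(1)] $D_{\Gamma_u}\circ\cdots\circ D_{\Gamma_1}(\pi)\cong\tau$ if and only if $\pi\cong\mathrm{St}(\Gamma_1)\nabla(\cdots\nabla(\mathrm{St}(\Gamma_u)\nabla\tau))$.
\item[(2)] If $\Gamma,\Gamma'$ are unlinked, $T=\mathrm{St}(\Gamma)$, $T'=\mathrm{St}(\Gamma')$, then $T\times T'\times\varphi$ has a unique irreducible quotient, isomorphic to $T\nabla(T'\nabla\varphi)$ and to $T'\nabla(T\nabla\varphi)$.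
\end{itemize}
\end{corollary}

\begin{proof}
(1) We have $\pi\hookrightarrow\tau\times\mathrm{St}(\Gamma)$ if and only if $\pi\cong\mathrm{St}(\Gamma)\nabla\tau$; iterate, using (K1). (2) By (Z1), $T\times T'\cong T'\times T$ is square-irreducible, so the irreducible quotient is unique, and both representations are quotients of $T\times T'\times\varphi\cong T'\times T\times\varphi$.
\end{proof}

This makes $\Phi_{\mathfrak n}$ explicit. For an ascending labeling put $S_j=\mathrm{St}(\Delta_j)$, $\pi_r=\tau$ and $\pi_{j-1}=S_j\nabla\pi_j$, with projections $p_j:S_j\times\pi_j\to\pi_{j-1}$. Then $\pi_0\cong\pi$ and $\pi_1\cong D_{\Delta_1}(\pi)$, and the surjection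
\begin{equation}\label{eq:Phi}
p_1\circ(S_1\times p_2)\circ\cdots\circ(S_1\times\cdots\times S_{r-1}\times p_r):\ \widetilde\lambda(\mathfrak n)\times\tau\to\pi
\end{equation}
is a multiple of $\Phi_{\mathfrak n}$ by (K3). Up to scalars, $\Phi_{\mathfrak n}=p_1(S_1\times\Phi_{\mathfrak n'})$, where $\Phi_{\mathfrak n'}$ is the map for $\mathfrak n'=\mathfrak n-\Delta_1$ and $\pi_1$.

\section{Moving a factor across a product}\label{sec:good}

Fix a non-empty segment $\Delta$, put $S=\mathrm{St}(\Delta)$ and take $A=S$ in Section~\ref{sec:ops}.

\subsection{The counting lemma}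
Let $W=T_1\times\cdots\times T_m$ with $T_j=\mathrm{St}(\Gamma_j)$, $m\ge0$. Let $L:S_{\mathbf k}\times W\to W\times S_{\mathbf k}$ be the composite of $R_{T_1},\dots,R_{T_m}$, moving $S$ to the right across one factor at a time, and $L':W\times S_{\mathbf k}\to S_{\mathbf k}\times W$ the composite of $R'_{T_m},\dots,R'_{T_1}$, moving it back. Both are integral; let $\ell'=\overline{L'}$. The product $LL'$ collapses from the middle, so $LL'=\prod_jc_{T_j}$ by Lemma~\ref{lem:c}.

Let $\Phi:W\times\varphi\to\sigma$ be a non-zero map with $\varphi,\sigma$ irreducible. There are two ways from $W\times S\times\varphi$ to $\sigma\times S$. One moves $S$ to the left by $\ell'$, applies $\Phi$, and crosses $\sigma$; up to the embedding $S\nabla\sigma\subset\sigma\times S$ this is the map we want to understand. The other crosses $\varphi$ and applies $\Phi$; Corollary~\ref{cor:NV} controls where it vanishes. The lemma compares them.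

\begin{lemma}\label{lem:count}
In this situation let $e:S\times\sigma\to S\nabla\sigma$ be a projection and
\[
N(\Phi)=\sum_{j=1}^m\bigl(d_{T_j}-o(T_j)\bigr)-o(\varphi)+o(\sigma).
\]
Then $N(\Phi)\ge0$, and $N(\Phi)=0$ if and only if $e(S\times\Phi)$ is non-zero on $\mathrm{im}(\ell')\times\varphi$. If $N(\Phi)=0$, then:
\begin{itemize}
\item[(1)] for every $W_0\subset W$ with $\Phi(W_0\times\varphi)\ne0$, the map $e(S\times\Phi)$ is non-zero on $\ell'(W_0\times S)\times\varphi$;
\item[(2)] $S\nabla\sigma$ is a quotient of $W\times(S\nabla\varphi)$.
\end{itemize}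
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:M}(2) and repeated use of Lemma~\ref{lem:M}(3),
\[
M_\sigma(S\times\Phi)=(\Phi\times S)M_{W\times\varphi}=t^{-o(\varphi)-\sum_jo(T_j)}(\Phi\times S)(W\times R_\varphi)(L\times\varphi).
\]
Multiply by $t^{o(\sigma)}$ and compose with $L'\times\varphi$ on the right:
\begin{equation}\label{eq:count}
R_\sigma(S\times\Phi)(L'\times\varphi)=\gamma\,(\Phi\times S)(W\times R_\varphi),\qquad\gamma=t^{o(\sigma)-o(\varphi)-\sum_jo(T_j)}\prod_jc_{T_j}.
\end{equation}
The order of $\gamma$ at $t=0$ is $N(\Phi)$. Let $\Psi=(\Phi\times S)(W\times r_\varphi)$ be the reduction of the map on the right. If $\Phi(W_0\times\varphi)\neq0$, then $\Psi(W_0\times S\times\varphi)=(\Phi\times S)(W_0\times\mathrm{im}\,r_\varphi)\ne0$, by Corollary~\ref{cor:NV} applied to the restriction of $\Phi$ to $W_0\times\varphi$. In particular $\Psi\ne0$. The left side of \eqref{eq:count} is integral, so \eqref{eq:unit} gives $N(\Phi)\ge0$ and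
\[
r_\sigma(S\times\Phi)(\ell'\times\varphi)=\gamma(1)\Psi .
\]
Since $\ker r_\sigma=\ker e$, this proves the criterion for $N(\Phi)=0$ and (1). If $\gamma(1)\ne0$, the image of $\Psi$ is a non-zero submodule of the irreducible $\mathrm{im}\,r_\sigma=S\nabla\sigma$, and it is a quotient of $W\times\mathrm{im}\,r_\varphi=W\times(S\nabla\varphi)$. This is (2).
\end{proof}

\subsection{Good and bad pairs}
We look at one factor. Let $T=\mathrm{St}(\Gamma)$ with $\Gamma\not<\Delta$, and $Y_T=\mathrm{im}(r'_T:T\times S\to S\times T)$. If $\Delta,\Gamma$ are unlinked, $Y_T=S\times T$ by (Z1). If $\Delta<\Gamma$, then $r'_T$ is a non-zero map $\lambda(\{\Delta,\Gamma\})\to\widetilde\lambda(\{\Delta,\Gamma\})$, so $Y_T=\mathrm{St}(\{\Delta,\Gamma\})$ by \eqref{eq:headsocle}. (If $\Gamma<\Delta$ the image would be a different representation; this is why that case is excluded.)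

\begin{definition}
Let $\varphi$ be irreducible, with projections $p:T\times\varphi\to T\nabla\varphi$ and $e:S\times(T\nabla\varphi)\to S\nabla(T\nabla\varphi)$. The pair $(T,\varphi)$ is \emph{good} if $e(S\times p)$ is non-zero on $Y_T\times\varphi$, and \emph{bad} otherwise. Its \emph{defect} is $N(T,\varphi)=d_T-o(T)-o(\varphi)+o(T\nabla\varphi)$.
\end{definition}

Each alternative yields an identity between derivatives.

\begin{lemma}\label{lem:goodbad}
\begin{itemize}
\item[(1)] If $(T,\varphi)$ is good, then $N(T,\varphi)=0$ and $S\nabla(T\nabla\varphi)\cong T\nabla(S\nabla\varphi)$.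
\item[(2)] If $(T,\varphi)$ is bad, then $\Delta<\Gamma$ and $S\nabla(T\nabla\varphi)\cong\mathrm{St}(\Delta\cap\Gamma)\nabla(\mathrm{St}(\Delta\cup\Gamma)\nabla\varphi)$.
\end{itemize}
\end{lemma}

\begin{proof}
(1) Apply Lemma~\ref{lem:count} with $m=1$ and $\Phi=p$; the only irreducible quotient of $T\times(S\nabla\varphi)$ is $T\nabla(S\nabla\varphi)$. (2) The map $e(S\times p)$ is surjective, so a pair with $Y_T=S\times T$ is good; hence $\Delta<\Gamma$. By (Z3) the map factors through $\mathrm{St}(\Delta\cup\Gamma)\times\mathrm{St}(\Delta\cap\Gamma)\times\varphi$, and Corollary~\ref{cor:dict}(2) identifies the quotient.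
\end{proof}

\begin{remark}
The integer $d_T$ detects linkage. If $\Delta,\Gamma$ are unlinked, $r_T$ and $r'_T$ are isomorphisms, so $c_T(1)=r_Tr'_T\ne0$ and $d_T=0$. If $\Delta<\Gamma$, then $\ker r_T$ is the maximal submodule $Y_T$ of $S\times T$, so $r_Tr'_T=0$ and $d_T\ge1$. In a good linked pair this zero of $c_T$ is canceled exactly by the drop $o(T)+o(\varphi)-o(T\nabla\varphi)$.
\end{remark}

\section{Two and three segments}\label{sec:small}

\subsection{Two segments}
Let $\mathfrak n=\{\Delta_1,\Delta_2\}$ with $\Delta_1<\Delta_2$, and $S=S_1$. By \eqref{eq:Phi}, $\Phi_{\mathfrak n}$ is non-zero on $\mathrm{St}(\mathfrak n)\times\tau$ exactly when $(S_2,\tau)$ is good. If the pair is bad, Lemma~\ref{lem:goodbad}(2) and Corollary~\ref{cor:dict}(1) give $D_{\Delta_1\cup\Delta_2}D_{\Delta_1\cap\Delta_2}(\pi)\cong\tau$. With Lemma~\ref{lem:socle} this proves the statement for two segments quoted in the introduction. Example~\ref{ex:G2} is the bad pair $(\nu\rho,\mathbf 1)$ for $S=\rho$. Here is a good one.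

\begin{example}\label{ex:G3}
Let $S=\rho$, $T=\nu\rho$, $\tau=\rho$. Then $T\nabla\tau=Y_{01}$, the submodule of $\rho\times\nu\rho$, and $\pi=\rho\nabla Y_{01}$ satisfies $D_{\mathfrak n}(\pi)\cong\rho$ for $\mathfrak n=\{[0],[1]\}$. The words of $\rho\times Y_{01}$ are $001,001,010$. By (Z1), $\mathrm{St}([0,1])\nabla\rho=\mathrm{St}([0,1])\times\rho$, which has the word $100$. So $D_{[0,1]}(\pi)\not\cong\rho$, the pair $(\nu\rho,\rho)$ is good, and $\rho\boxtimes(\rho\times\nu\rho)$ embeds in $\pi_{N_l}$.
\end{example}

\subsection{Three segments}
Return to $\mathfrak n=\{[0],[1],[2]\}$ with the notation of Sections~\ref{ss:obstacle} and~\ref{sec:heads}: $S=S_1=\rho$, $S_2=\nu\rho$, $S_3=\nu^2\rho$, $W=S_2\times S_3$, $\Phi'=p_2(S_2\times p_3):W\times\tau\to\pi_1$ and $\Phi_{\mathfrak n}=p_1(S\times\Phi')$. Assume (b). Each descendant gives one piece of information.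

\emph{The descendant $\{[0],[1,2]\}$.} We have $D_{[1,2]}(\pi_1)\not\cong\tau$, for otherwise $D_{[1,2]}D_{[0]}(\pi)\cong\tau$. By the two-segment case for $\pi_1$, the map $\Phi'$ is non-zero on $Y_{12}\times\tau$.

\emph{The descendant $\{[0,1],[2]\}$.} We have $D_{[0,1]}(\pi)\not\cong\pi_2$, for otherwise $D_{[2]}D_{[0,1]}(\pi)\cong\tau$. So $(S_2,\pi_2)$ is good, that is, $p_1(S\times p_2)$ is non-zero on $Y_{01}\times\pi_2$. Since $S\times S_2\times p_3$ maps $K_1\times\tau=Y_{01}\times S_3\times\tau$ onto $Y_{01}\times\pi_2$, the map $\Phi_{\mathfrak n}$ is non-zero on $K_1\times\tau$.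

Now combine them. Here $\ell'=(r'_{S_2}\times S_3)(S_2\times r'_{S_3})$. The map $r'_{S_3}$ is an isomorphism, because $[0]$ and $[2]$ are unlinked, so $\mathrm{im}(\ell')=Y_{01}\times S_3=K_1$. The second piece of information says $N(\Phi')=0$ in Lemma~\ref{lem:count}: on $W\times S\times\tau$, the map $\Phi_{\mathfrak n}(\ell'\times\tau)$ followed by $\pi\subset\pi_1\times S$ is a non-zero multiple of $(\Phi'\times S)(W\times r_\tau)$. The first piece allows $W_0=Y_{12}$ in part (1), so $\Phi_{\mathfrak n}$ is non-zero on $\ell'(Y_{12}\times S)\times\tau$. Finally $\ell'(Y_{12}\times S)$ is a non-zero image of $\nu^2\rho\times\nu\rho\times\rho=\lambda(\mathfrak n)$ in $\widetilde\lambda(\mathfrak n)$, hence equals $\mathrm{St}(\mathfrak n)$ by \eqref{eq:headsocle}. This proves (d).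

Two difficulties are invisible here because $S$ is linked only with its neighbor. For $\{[0,1],[1,2],[2,3]\}$ the first segment precedes both others. Then $\mathrm{im}(\ell')$ is not read off from (Z3), and we prove $N(\Phi')=0$ by writing it as a sum of defects. Moreover, a bad pair $(S_3,\pi_3)$ describes $S\nabla\pi_2$, whereas $\pi=S\nabla(S_2\nabla\pi_2)$; before Lemma~\ref{lem:goodbad}(2) says anything about $\pi$, the factor $S$ must be moved past $S_2$.

\section{The implication (b)$\Rightarrow$(d)}\label{sec:main}

To move $S$ next to a factor $S_i$ with a bad pair, we need good pairs at all earlier positions. We arrange this by choosing $i$ minimal for $\prec$ and clearing away the earlier indices that are not below $i$. This changes the representation paired with $S_i$, and the next lemma shows that badness survives. Keep $S=\mathrm{St}(\Delta)$ and $T=\mathrm{St}(\Gamma)$, $\Gamma\not<\Delta$.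

\begin{lemma}\label{lem:persist}
Let $T'=\mathrm{St}(\Gamma')$ with $\Gamma,\Gamma'$ unlinked, and let $\chi$ be irreducible. If $(T,\chi)$ is bad, then $(T,T'\nabla\chi)$ is bad.
\end{lemma}

\begin{proof}
The idea is to place $T'$ on the far right, where it does not interfere with $S$ and $T$. Put $\varphi=T'\nabla\chi\subset\chi\times T'$, $\varphi'=T\nabla\chi$, and let $p':T\times\chi\to\varphi'$ be a projection. By Corollary~\ref{cor:dict}(2), $\sigma:=T\nabla\varphi\cong T'\nabla\varphi'$; this is where unlinkedness is used. By Corollary~\ref{cor:NV}, the restriction $p$ of $p'\times T':T\times\chi\times T'\to\varphi'\times T'$ to $T\times\varphi$ is non-zero. By Proposition~\ref{prop:head}, $T\times\varphi$ has unique irreducible quotient $\sigma$, and $\varphi'\times T'$ has unique irreducible submodule $\sigma$, of multiplicity one. So \eqref{eq:headsocle} shows that $p$ is a projection onto $\sigma\subset\varphi'\times T'$.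

Let $e':S\times\varphi'\to S\nabla\varphi'$ and $e:S\times\sigma\to S\nabla\sigma$ be projections. By Corollary~\ref{cor:NV}, $e'\times T'$ is non-zero on $S\times\sigma\subset S\times\varphi'\times T'$, so the kernel of its restriction lies in the unique maximal submodule $\ker e$. On $Y_T\times\varphi\subset Y_T\times\chi\times T'$ the map $(e'\times T')(S\times p)$ is the restriction of $(e'(S\times p'))\times T'$, which vanishes because $e'(S\times p')$ kills $Y_T\times\chi$. Hence $(S\times p)(Y_T\times\varphi)\subset\ker e$.
\end{proof}

The lemma fails for linked $\Gamma,\Gamma'$: for $S=\rho$, $T=\nu\rho$, $T'=\rho$, the pair $(T,\mathbf 1)$ is bad and $(T,T'\nabla\mathbf 1)=(\nu\rho,\rho)$ is good, by Examples~\ref{ex:G2} and~\ref{ex:G3}.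

\begin{proposition}\label{prop:main}
Let $\tau=D_{\mathfrak n}(\pi)\neq0$ and assume condition (b) of Theorem~\ref{thm:A}. Then $\Phi_{\mathfrak n}$ is non-zero on $\mathrm{St}(\mathfrak n)\times\tau$.
\end{proposition}

\begin{proof}
The statement does not depend on the ascending labeling: by (Z2) the co-standard representations for two labelings are isomorphic, an isomorphism respects the socles, and $\Phi_{\mathfrak n}$ is unique up to scalar. We induct on $r=|\mathfrak n|$; for $r=0$ the map $\Phi_{\mathfrak n}$ is an isomorphism $\tau\to\pi$. Let $r\ge1$ and let $\Delta_1\in\mathfrak n$ have the smallest starting point $a$. No segment starting at or after $a$ precedes $\Delta_1$, so $\Delta_1$ may come first, good and bad pairs $(S_j,\cdot)$ are defined for $S=S_1$, and $D_{\mathfrak n'}(D_{\Delta_1}(\pi))\cong\tau$ for $\mathfrak n'=\mathfrak n-\Delta_1$.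

\emph{Step 1: condition (b) holds for $\mathfrak n'$ and $D_{\Delta_1}(\pi)$.} Let $\mathfrak k'$ be an elementary descendant of $\mathfrak n'$. Its starting points are starting points of $\mathfrak n'$, hence at least $a$, so $\Delta_1$ followed by an ascending labeling of $\mathfrak k'$ is ascending. Thus $D_{\mathfrak k'}(D_{\Delta_1}(\pi))=D_{\mathfrak k'+\Delta_1}(\pi)$, and this is not isomorphic to $\tau$, since $\mathfrak k'+\Delta_1$ is an elementary descendant of $\mathfrak n$. By induction, $\Phi_{\mathfrak n'}$ is non-zero on $\mathrm{St}(\mathfrak n')\times\tau$.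

\emph{Step 2: all pairs are good.} Consider ascending orderings of the indices that begin with $1$. For such an ordering and $i\ne1$, let $\chi_i=S_{j_1}\nabla(S_{j_2}\nabla(\cdots\nabla\tau))$, where $j_1,j_2,\dots$ are the indices after $i$, in order. Call $i$ bad in the ordering if $(S_i,\chi_i)$ is bad. We claim that this never happens. Otherwise, among the indices that are bad in some ordering choose $i$ minimal for $\prec$, and fix an ordering in which it is bad. Let $\mathcal B$ be the set of indices $\neq1$ before $i$, and $\mathcal D=\{j\ne1:j\prec i\}\subset\mathcal B$.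

The set $\{1\}\cup\mathcal D$ is closed downward, so by Section~\ref{ss:asc} we may move it to the front. The ordering becomes $1,\mathcal D,\mathcal B\setminus\mathcal D,i,\dots$, and $\chi_i$ is unchanged. For $j\in\mathcal B\setminus\mathcal D$ we have $\Delta_j\not<\Delta_i$, since $j\notin\mathcal D$, and $\Delta_i\not<\Delta_j$, since $j$ comes before $i$. So $i$ can be moved to the left across $\mathcal B\setminus\mathcal D$ by exchanges of adjacent unlinked segments. Each exchange replaces $\chi_i$ by $S_j\nabla\chi_i$, and $i$ stays bad by Lemma~\ref{lem:persist}. We reach an ascending ordering $1,\mathcal D,i,\dots$ in which $i$ is bad and, by minimality of $i$, no element of $\mathcal D$ is bad.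

Renumber so that this ordering is $1,2,\dots,r$ with $\mathcal D=\{2,\dots,i-1\}$, and define $\pi_j$ as before \eqref{eq:Phi}; then $\chi_j=\pi_j$, and $\pi\cong S\nabla\pi_1$ by (K1) and Corollary~\ref{cor:dict}(1). For $2\le j<i$, Lemma~\ref{lem:goodbad}(1) gives $S\nabla\pi_{j-1}\cong S_j\nabla(S\nabla\pi_j)$, so
\[
\pi\cong S_2\nabla(S_3\nabla(\cdots\nabla(S_{i-1}\nabla(S\nabla\pi_{i-1})))).
\]
By Lemma~\ref{lem:goodbad}(2), $\Delta_1<\Delta_i$ and $S\nabla\pi_{i-1}\cong\mathrm{St}(\Delta_1\cap\Delta_i)\nabla(\mathrm{St}(\Delta_1\cup\Delta_i)\nabla\pi_i)$. By Corollary~\ref{cor:dict}(1), taking derivatives of $\pi$ in the order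
\[
\Delta_2,\dots,\Delta_{i-1},\ \Delta_1\cap\Delta_i,\ \Delta_1\cup\Delta_i,\ \Delta_{i+1},\dots,\Delta_r
\]
gives $\tau$. This sequence is ascending by Lemma~\ref{lem:asc}: the segments $\Delta_2,\dots,\Delta_{i-1}$ start and end before $\Delta_i$ because their indices are $\prec i$ (this is why $\mathcal B\setminus\mathcal D$ had to be removed), and $\Delta_{i+1},\dots,\Delta_r$ precede neither $\Delta_1$ nor $\Delta_i$. So the elementary descendant of $\mathfrak n$ obtained from $\Delta_1<\Delta_i$ has derivative $\tau$, contradicting (b).

\emph{Step 3: the defects add up.} Fix an ascending labeling beginning with $\Delta_1$, and apply Lemma~\ref{lem:count} with $W=S_2\times\cdots\times S_r=\widetilde\lambda(\mathfrak n')$, $\varphi=\tau=\pi_r$, $\sigma=\pi_1$, $\Phi=\Phi_{\mathfrak n'}$ and $e=p_1$. The sum of the defects telescopes: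
\[
\sum_{j=2}^rN(S_j,\pi_j)=\sum_{j=2}^r\bigl(d_{S_j}-o(S_j)-o(\pi_j)+o(\pi_{j-1})\bigr)=N(\Phi_{\mathfrak n'}).
\]
By Step 2 and Lemma~\ref{lem:goodbad}(1) every term is zero, so $N(\Phi_{\mathfrak n'})=0$. By Step 1 we may take $W_0=\mathrm{St}(\mathfrak n')$ in Lemma~\ref{lem:count}(1): the map $\Phi_{\mathfrak n}=p_1(S\times\Phi_{\mathfrak n'})$ is non-zero on $\ell'(\mathrm{St}(\mathfrak n')\times S)\times\tau$. In particular the composite
\[
\lambda(\mathfrak n)=\lambda(\mathfrak n')\times S\twoheadrightarrow\mathrm{St}(\mathfrak n')\times S\xrightarrow{\ \ell'\ }S\times\widetilde\lambda(\mathfrak n')=\widetilde\lambda(\mathfrak n)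
\]
is non-zero, so its image $\ell'(\mathrm{St}(\mathfrak n')\times S)$ is $\mathrm{St}(\mathfrak n)$ by \eqref{eq:headsocle}.
\end{proof}

\section{Surjections along the Zelevinsky order and the end of the proofs}\label{sec:end}

The sequence (Z3) turns an elementary operation into a surjection of co-standard representations when the two segments are adjacent in an ascending labeling. This cannot always be arranged: in $\{[0,1],[1,2],[2,3]\}$ the segment $[1,2]$ stands between $[0,1]<[2,3]$ in the only ascending labeling. Call the operation on $[a,b]<[a',b']$ in $\mathfrak n$ \emph{tight} if no $[c,d]\in\mathfrak n$ has $a<c<a'$ and $b<d<b'$.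

\begin{lemma}\label{lem:surj}
If $\mathfrak m\le_Z\mathfrak n$, there is a surjection $\widetilde\lambda(\mathfrak n)\twoheadrightarrow\widetilde\lambda(\mathfrak m)$.
\end{lemma}

\begin{proof}
\emph{Tight operations give surjections.} Let $\mathfrak k$ arise from a tight operation on $\Delta<\Delta'$, with indices $i,i'$, and let $\mathcal D=\{j:j\prec i'\}\ni i$. No $j$ satisfies $i\prec j\prec i'$, since $\Delta_j$ would violate tightness. Hence $\mathcal D\setminus\{i\}$, $\mathcal D$ and $\mathcal D\cup\{i'\}$ are closed downward, and there is an ascending ordering of the form $\mathcal D\setminus\{i\},\,i,\,i',\,\text{rest}$. By (Z3) and (Z1), $\widetilde\lambda(\mathfrak n)$ surjects onto the product taken along $\mathcal D\setminus\{i\},\,\Delta\cap\Delta',\,\Delta\cup\Delta',\,\text{rest}$. This sequence is ascending by Lemma~\ref{lem:asc}, so the product is $\widetilde\lambda(\mathfrak k)$.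

\emph{Every elementary descendant lies below a tight one.} Let $\mathfrak k'$ arise from a non-tight operation on $[a,b]<[a',b']$. Among the $[c,d]\in\mathfrak n$ with $a<c<a'$, $b<d<b'$ choose one with $c$ minimal. Since $c<a'\le b+1$, we have $[a,b]<[c,d]$. This operation is tight: a segment $[c',d']$ with $a<c'<c$, $b<d'<d$ would contradict the minimality of $c$. Let $\mathfrak k$ be its result. Two more operations lead from $\mathfrak k$ to $\mathfrak k'$:
\[
[a,d],[c,b],[a',b']\ \longrightarrow\ [a,b'],[a',d],[c,b]\ \longrightarrow\ [a,b'],[c,d],[a',b].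
\]
The first acts on $[a,d]<[a',b']$ and the second on $[c,b]<[a',d]$. Both are allowed because $c<a'\le b+1\le d<b'$, which also shows that $[c,b]$ and $[a',d]$ are non-empty; $[a',b]$ may be empty. So $\mathfrak k'\le_Z\mathfrak k$.

Now induct on the number of multisegments $\le_Z\mathfrak n$. If $\mathfrak m<_Z\mathfrak n$, then $\mathfrak m\le_Z\mathfrak k'\le_Z\mathfrak k<_Z\mathfrak n$ with $\mathfrak k'$ an elementary descendant and $\mathfrak k$ obtained by a tight operation, and $\widetilde\lambda(\mathfrak n)\twoheadrightarrow\widetilde\lambda(\mathfrak k)\twoheadrightarrow\widetilde\lambda(\mathfrak m)$.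
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and~\ref{thm:B}]
(a)$\Rightarrow$(b): an elementary descendant $\mathfrak k$ with $D_{\mathfrak k}(\pi)\cong\tau$ lies in the set of which $\mathfrak n$ is the minimal element, and $\mathfrak k<_Z\mathfrak n$. (b)$\Rightarrow$(d) is Proposition~\ref{prop:main} with Lemma~\ref{lem:socle}, which also gives (d)$\Leftrightarrow$(c). This proves the conjecture (a)$\Rightarrow$(c).

For Theorem~\ref{thm:B}, consider the finite set $\{\mathfrak m'\le_Z\mathfrak n:D_{\mathfrak m'}(\pi)\cong\tau\}$, which contains $\mathfrak n$. A minimal element of it is minimal in $\{\mathfrak m':D_{\mathfrak m'}(\pi)\cong\tau\}$, because anything below it is below $\mathfrak n$. By the uniqueness in (K2) it equals $\mathfrak m$. So $\mathfrak m\le_Z\mathfrak n$, the two multisegments have the same $l$, and $f_{\mathfrak m}$ is injective by (a)$\Rightarrow$(c). With Lemma~\ref{lem:surj} we obtain a non-zero map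
\[
\tau\boxtimes\widetilde\lambda(\mathfrak n)\twoheadrightarrow\tau\boxtimes\widetilde\lambda(\mathfrak m)\hookrightarrow\pi_{N_l},
\]
which is a multiple of $f_{\mathfrak n}$ by (K3). Its image is isomorphic to $\tau\boxtimes\widetilde\lambda(\mathfrak m)$.

(c)$\Rightarrow$(a): if $f_{\mathfrak n}$ is injective, Theorem~\ref{thm:B} gives $\tau\boxtimes\widetilde\lambda(\mathfrak n)\cong\tau\boxtimes\widetilde\lambda(\mathfrak m)$. By Lemma~\ref{lem:socle} and (Z2) the unique irreducible submodules are $\tau\boxtimes\mathrm{St}(\mathfrak n)$ and $\tau\boxtimes\mathrm{St}(\mathfrak m)$. Restricting to $G_l$ gives $\mathrm{St}(\mathfrak n)\cong\mathrm{St}(\mathfrak m)$, so $\mathfrak n=\mathfrak m$ by (Z2), and $\mathfrak n$ is minimal to $\pi$.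
\end{proof}

\begin{thebibliography}{9}

\bibitem{Chan}
Kei Yuen Chan, \emph{Construction of simple quotients of Bernstein-Zelevinsky derivatives and highest derivative multisegments III: properties of minimal sequences}, arXiv:2601.00674 (2026).

\bibitem{KKKO}
Kang, Kashiwara, Kim and Oh, Compositio 151 (2015).

\bibitem{Zel}
Zelevinsky, 1980.

\end{thebibliography}
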